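
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Connected Julia sets of hyperbolic meromorphic functions\\ are locally connected}


\begin{abstract}
Let $f$ be a transcendental meromorphic function whose postsingular set, closed in the Riemann sphere, is disjoint from the Julia set $\widehat{\mathcal J}_f\ni\infty$. We prove that if $\widehat{\mathcal J}_f$ is connected, then it is a continuous image of a sphere with finitely many holes, and hence is locally connected, also at $\infty$. Together with the known result for rational functions this answers affirmatively a question posed by Zheng. We also show that for such $f$ the Julia set is connected if and only if it is locally connected, if and only if it has finitely many components.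
\end{abstract}

\section{The question and the answer}

Let $f$ be a meromorphic function on $\mathbb C$ that is either transcendental or rational of degree at least two. Put $f^0(z)=z$ and $f^n=f\circ f^{n-1}$. If $f$ is transcendental, then $\infty$ is an essential singularity and $f^n$ is meromorphic only on $\mathbb C\setminus\bigcup_{j=1}^{n-1}f^{-j}(\infty)$. The \emph{Fatou set} is
\[
\mathcal F_f=\{z\in\widehat{\mathbb C}:\ \{f^n\}\text{ is well defined and normal in a neighborhood of }z\},
\]
and we write $\widehat{\mathcal J}_f=\widehat{\mathbb C}\setminus\mathcal F_f$ for the \emph{Julia set} and $\mathcal J_f=\widehat{\mathcal J}_f\setminus\{\infty\}$. For transcendental $f$ we always have $\infty\in\widehat{\mathcal J}_f$.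

Let $\mathrm{sing}(f^{-1})\subset\widehat{\mathbb C}$ be the set of critical values and of finite or infinite asymptotic values of $f$. The \emph{postsingular set} $P(f)$ is the closure in $\widehat{\mathbb C}$ of the union of the forward orbits of the points of $\mathrm{sing}(f^{-1})$. For rational $f$ these are the usual forward orbits on $\widehat{\mathbb C}$; if $f$ is transcendental, an orbit that reaches $\infty$ terminates there and contributes the point $\infty$. There are two natural notions of hyperbolicity:
\[
f\in\mathcal H(\widehat{\mathbb C})\iff P(f)\cap\widehat{\mathcal J}_f=\emptyset,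
\qquad
f\in\mathcal H(\mathbb C)\iff P(f)\cap\mathcal J_f=\emptyset .
\]
For rational $f$ the first is the usual notion. For transcendental $f$ the two differ only in what they say about $\infty$: membership in $\mathcal H(\widehat{\mathbb C})$ requires that $\infty\notin P(f)$, so that the singular orbits stay in a bounded part of the plane and never reach a pole. The second notion lets the singular orbits reach $\infty$ or accumulate there.

A hyperbolic rational function with connected Julia set has a locally connected Julia set. In $\mathcal H(\mathbb C)$ the analogous statement is false: for $0<|\lambda|<1$ the function $\lambda\sin z$ belongs to $\mathcal H(\mathbb C)$, and its Julia set is connected on $\widehat{\mathbb C}$ but not locally connected at $\infty$. (In the positive direction, if $f\in\mathcal H(\mathbb C)$ is transcendental, $\mathcal J_f$ is connected and all components of $\mathcal F_f$ are bounded, then $\mathcal J_f$ is locally connected.) Note that $\lambda\sin z\to\infty$ along the imaginary axis, so $\infty$ is an asymptotic value and $\infty\in P(f)$; the counterexample is not in $\mathcal H(\widehat{\mathbb C})$. This leads to the following question, posed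 in \cite{Zheng}: \emph{is the Julia set of a function in $\mathcal H(\widehat{\mathbb C})$ locally connected if it is connected on $\widehat{\mathbb C}$?}

The condition $\infty\notin P(f)$ suggests the answer yes. It implies that $f$ is a covering over a neighborhood of $\infty$, so as a \emph{value}, $\infty$ is as harmless as any other point of the Julia set. As a point of the \emph{domain}, however, $\infty$ is an essential singularity at which, by Picard's theorem, the preimages of every point with at most two exceptions accumulate, and this is where local connectivity could fail. It does not.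

\begin{theorem}\label{thm:A}
Let $f\in\mathcal H(\widehat{\mathbb C})$ be transcendental with $\widehat{\mathcal J}_f$ connected. Then $\widehat{\mathcal J}_f$ is a continuous image of a compact connected bordered planar surface. Hence it is a locally connected continuum. In particular its open subset $\mathcal J_f$ is locally connected.
\end{theorem}

With the rational case quoted above, the answer to the question is yes for all $f\in\mathcal H(\widehat{\mathbb C})$; the example $\lambda\sin z$ shows that $\mathcal H(\widehat{\mathbb C})$ cannot be replaced by $\mathcal H(\mathbb C)$. For transcendental functions in $\mathcal H(\widehat{\mathbb C})$ connectivity and local connectivity are in fact equivalent.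

\begin{theorem}\label{thm:B}
For transcendental $f\in\mathcal H(\widehat{\mathbb C})$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\widehat{\mathcal J}_f$ is connected;
\item[(b)] $\widehat{\mathcal J}_f$ is locally connected;
\item[(c)] $\widehat{\mathcal J}_f$ has finitely many components;
\item[(d)] every component of $\mathcal F_f$ is simply connected.
\end{enumerate}
If they hold, each Fatou component $U$ has locally connected boundary, every Riemann map $\mathbb D\to U$ extends continuously to $\overline{\mathbb D}$, and for every $\varepsilon>0$ only finitely many Fatou components have spherical diameter $>\varepsilon$.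
\end{theorem}

\paragraph{Plan of the proof of Theorem~\ref{thm:A}.} We do not study Fatou components one at a time. Instead we approximate $\widehat{\mathcal J}_f$ from outside by compact sets $K_0\supset K_1\supset\cdots$ with intersection $\widehat{\mathcal J}_f$, where $K_0$ is a sphere with finitely many holes and $K_{n+1}$ is the preimage of $K_n$ together with $\infty$. We construct a continuous surjection $h_0:K_0\to K_1$ that moves points along paths that avoid a neighborhood of $P(f)$ and have bounded hyperbolic length. Away from that neighborhood $f$ is an expanding covering, so these paths can be lifted again and again, and their lengths shrink geometrically. The lifted surjections $h_n:K_n\to K_{n+1}$ have compositions $h_{n-1}\circ\dots\circ h_0$ that converge uniformly to a surjection $K_0\to\widehat{\mathcal J}_f$. Two points need care: finding $h_0$, and the continuity of the lifts at $\infty$. Section~\ref{sec:examples} shows the method on two examples, and on a third that connectivity cannot be dropped. Sections \ref{sec:facts}--\ref{sec:limit} contain the proof of Theorem~\ref{thm:A}, and Section~\ref{sec:B} that of Theorem~\ref{thm:B}.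

\section{Three examples by hand}\label{sec:examples}

\begin{example}[the mechanism: $f(z)=z^2$]
Let $K_0=\{\frac14\le|z|\le4\}$ and $K_n=f^{-n}(K_0)=\{4^{-2^{-n}}\le|z|\le4^{2^{-n}}\}$, so that $\bigcap K_n$ is the unit circle, the Julia set. The homotopy $H_0(t,re^{i\theta})=r^{1-t/2}e^{i\theta}$ starts at the identity and ends at a surjection $h_0:K_0\to K_1$. The same formula defines $H_n$ on $K_n$, and $f(H_{n+1}(t,z))=H_n(t,f(z))$: each $H_{n+1}$ is the lift of $H_n$ under $f$ that starts at the identity. The track of a point of $K_n$ has length at most $2^{-n-1}\log4$ for the metric $|dz|/|z|$. The compositions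
$h_{n-1}\circ\dots\circ h_0(re^{i\theta})=r^{2^{-n}}e^{i\theta}$ converge uniformly on $K_0$ to $re^{i\theta}\mapsto e^{i\theta}$, a map onto the Julia set.
\end{example}

\begin{example}[the point $\infty$: $f(z)=\lambda\tan z$, $\lambda>1$]\label{ex:tan}
Put $w=e^{2iz}$. Then $f(z)=\lambda M(w)$ with $M(w)=i\frac{1-w}{1+w}$, which maps $\mathbb D$ onto the upper half-plane $\mathbb H$. So $f$ maps $\mathbb H$ onto $\mathbb H\setminus\{\lambda i\}$ as a covering, and symmetrically the lower half-plane; $f(\mathbb R)\subset\mathbb R\cup\{\infty\}$. There are no critical points or multiple poles, and $\mathrm{sing}(f^{-1})=\{\pm\lambda i\}$. Since $\tanh$ is bounded and strictly concave on $[0,\infty)$ with derivative $1$ at $0$, there is a unique $y_*>0$ with $\lambda\tanh y_*=y_*$; moreover $\lambda\tanh y>y$ for $0<y<y_*$ and $\lambda\tanh y<y$ for $y>y_*$. As $f(iy)=i\lambda\tanh y$ and $\lambda>\lambda\tanh y_*=y_*$, the orbit of $\lambda i$ decreases along the imaginary axis to the fixed point $iy_*$. By Schwarz--Pick all orbits in $\mathbb H$ converge to $iy_*$, locally uniformly, and those in the lower half-plane to $-iy_*$. Hence no point of $\mathbb R$ can be in $\mathcal F_f$: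 on a disc about it contained in $\mathcal F_f$, a limit function would take the constant values $iy_*$ and $-iy_*$ on the two halves. Thus $\widehat{\mathcal J}_f=\mathbb R\cup\{\infty\}$, and $f\in\mathcal H(\widehat{\mathbb C})$.

Of course this Julia set is locally connected; the point is to see the sets $K_n$. For $0<h<y_*$ let $D(h)$ be the closed disc with diameter $[i\lambda\tanh h,\,i\lambda\coth h]$. It is the image of $\{|w|\le e^{-2h}\}$ under $\lambda M$, since $M(\pm e^{-2h})$ are $i\tanh h$ and $i\coth h$ and $M(\overline w)=-\overline{M(w)}$. Therefore
\[
f^{-1}(\operatorname{int}D(h))=\{\operatorname{Im}z>h\},\qquad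
D(h)\subset\{\operatorname{Im}z\ge\lambda\tanh h\}\subset\{\operatorname{Im}z>h\},
\]
so $f(D(h))\subset\operatorname{int}D(h)$. Let $N(h)=D(h)\cup\overline{D(h)}$, where the bar is complex conjugation. The points of $P(f)$ have the form $iy$ with $y_*\le|y|\le\lambda$, and $\lambda\tanh h<y_*$, $\lambda<\lambda\coth h$, so $P(f)\subset\operatorname{int}N(h)$. Fix $0<h_1<h_2<\min(y_*,\lambda\tanh h_1)$, which is possible because $h_1<\lambda\tanh h_1$ for $0<h_1<y_*$, and let $W=\widehat{\mathbb C}\setminus N(h_2)$, $K_0=\widehat{\mathbb C}\setminus\operatorname{int}N(h_1)\subset W$. Then
\[
K_1:=f^{-1}(K_0)\cup\{\infty\}=\{|\operatorname{Im}z|\le h_1\}\cup\{\infty\},\qquad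
W_1:=f^{-1}(W)=\{|\operatorname{Im}z|<h_2\}.
\]
The set $K_0$ is an annulus with $\infty$ in its interior, while $K_1$ is a strip whose two ends are pinched together at $\infty$; it is not a surface. The set $K_2=f^{-1}(K_1)\cup\{\infty\}$ is pinched also at every pole: the half-plane $\{\operatorname{Im}>h_1\}$ corresponds under $\lambda M$ to a disc in $\mathbb D$ that contains $0$ and touches $\partial\mathbb D$ exactly at $w=-1$, so the boundary of its preimage under $f$ touches $\mathbb R$ exactly at the poles. See Figure~\ref{fig:tan}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]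
\begin{scope}
\fill[gray!30] (-2,-2.1) rectangle (2,2.1);
\filldraw[fill=white] (0,1.2) circle (0.7);
\filldraw[fill=white] (0,-1.2) circle (0.7);
\draw[dashed] (-2,0)--(2,0);
\node at (0,-2.5) {$K_0$};
\end{scope}
\begin{scope}[xshift=5cm]
\fill[gray!30] (-2,-0.45) rectangle (2,0.45);
\draw (-2,0.45)--(2,0.45);
\draw (-2,-0.45)--(2,-0.45);
\draw[dashed] (-2,0)--(2,0);
\node at (0,-2.5) {$K_1$};
\end{scope}
\begin{scope}[xshift=10cm]
\fill[gray!30] plot[domain=-2:2,samples=81] (\x,{0.35*cos(180*\x)*cos(180*\x)}) -- plot[domain=2:-2,samples=81] (\x,{-0.35*cos(180*\x)*cos(180*\x)}) -- cycle;
\draw plot[domain=-2:2,samples=81] (\x,{0.35*cos(180*\x)*cos(180*\x)});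
\draw plot[domain=-2:2,samples=81] (\x,{-0.35*cos(180*\x)*cos(180*\x)});
\draw[dashed] (-2,0)--(2,0);
\node at (0,-2.5) {$K_2$};
\end{scope}
\end{tikzpicture}
\caption{Schematic picture of the first three approximations (shaded) to the Julia set $\mathbb R\cup\{\infty\}$ (dashed) of $\lambda\tan z$, $\lambda>1$. All three contain $\infty$. The set $K_0$ is the sphere minus two open discs; $K_1$ is a strip pinched at $\infty$; $K_2$ is pinched at $\infty$ and at every pole.}
\label{fig:tan}
\end{figure}

For the first map, note that the annulus $K_0$ can be deformed in itself onto its core curve $\mathbb R\cup\{\infty\}\subset K_1$; this gives a map $K_0\to K_1$ homotopic to the inclusion in $W$. It is not onto $K_1$. In general the Julia set is not known in advance, and the limit map will be onto it because each $h_n$ is onto $K_{n+1}$, so we shall have to make $h_0$ surjective by spreading a small disc over $K_1$. Suppose a homotopy $H_0:[0,1]\times K_0\to W$ from the inclusion to a map $h_0:K_0\to K_1$ is given. For $z$ in the strip $K_1\setminus\{\infty\}$ let $t\mapsto H_1(t,z)\in W_1$ be the lift of $t\mapsto H_0(t,f(z))$ under the covering $f:W_1\to W$ with initial point $z$.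 By uniqueness of lifts $H_1(t,z+\pi)=H_1(t,z)+\pi$. So the displacements $|H_1(t,z)-z|$ are bounded, by compactness of one period of the strip, and $H_1(t,z)\to\infty$ uniformly in $t$ as $z\to\infty$: putting $H_1(t,\infty)=\infty$ makes $H_1$ continuous. In the general case there is no periodicity, and the bounded displacement will be measured in the hyperbolic metric of $W\setminus\{\infty\}$, for which $\infty$ is infinitely far away.
\end{example}

\begin{example}[connectivity cannot be dropped]\label{ex:cantor}
Let $f(z)=\lambda\tan z$ with $0<\lambda<1$. Now $0$ is an attracting fixed point, and the orbits of $\pm\lambda i$ converge to it because $\lambda\tanh y<\lambda y$ for $y>0$. The half-planes are still invariant, so they lie in $\mathcal F_f$, as does a neighborhood of $0$. So $P(f)\subset\mathcal F_f$ and $f\in\mathcal H(\widehat{\mathbb C})$. Now $\widehat{\mathcal J}_f\subset\mathbb R\cup\{\infty\}$ contains $\infty$ and all poles $\frac\pi2+k\pi$ but misses a neighborhood of each $k\pi\in f^{-1}(0)$. So the component of $\widehat{\mathcal J}_f$ containing $\infty$ is $\{\infty\}$, although $\infty$ is not isolated: $\widehat{\mathcal J}_f$ is neither connected nor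 locally connected at $\infty$.
\end{example}

\section{Conventions and standard facts}\label{sec:facts}

From now on $f\in\mathcal H(\widehat{\mathbb C})$ is transcendental, and we write $P=P(f)$, $\widehat{\mathcal J}=\widehat{\mathcal J}_f$, $\mathcal F=\mathcal F_f$. Closures, interiors and boundaries are taken in $\widehat{\mathbb C}$. Preimages $f^{-1}(\cdot)$ are subsets of $\mathbb C$, and $f:\mathbb C\to\widehat{\mathbb C}$ is continuous.

\paragraph{Dynamics.} The set $\widehat{\mathcal J}$ contains $\infty$ and is perfect, and for $z\in\mathbb C$ we have $z\in\mathcal F\iff f(z)\in\mathcal F$ \cite{Bergweiler}. In particular $\mathcal F\subset\mathbb C$, Fatou components are mapped into Fatou components, and no iterate of a point of $\mathcal F$ equals $\infty$.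

If $D\subset\widehat{\mathbb C}$ is open and disjoint from $\overline{\mathrm{sing}(f^{-1})}$, then $f:f^{-1}(D)\to D$ is a covering. Hence $\mathrm{sing}(f^{-1})\ne\emptyset$; otherwise $f:\mathbb C\to\widehat{\mathbb C}$ would be a covering of a simply connected space, so a homeomorphism, which is impossible. Since $\infty\in\widehat{\mathcal J}$, the hypothesis gives $\infty\notin P$: no singular orbit reaches $\infty$, and \emph{$P$ is a nonempty compact subset of $\mathcal F\subset\mathbb C$ with $f(P)\subset P$}, the last by continuity of $f$.

\paragraph{Hyperbolic metrics.} A domain $D\subset\widehat{\mathbb C}$ is hyperbolic if its complement has at least three points. Then it has a universal covering by $\mathbb D$, and the metric of $\mathbb D$ descends to a complete metric on $D$; $\rho_D$ denotes its density with respect to the spherical metric and $d_D$ the distance. Closed balls of $d_D$ are compact. For a disconnected open set, $\rho$ is taken component by component. We use: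
\begin{itemize}
\item (Schwarz--Pick) Holomorphic maps between hyperbolic domains do not increase hyperbolic metrics, and coverings are local isometries. If both domains are simply connected, then a holomorphic map is a conformal isomorphism as soon as it preserves the metric at one point or the distance of one pair of distinct points.
\item If $D_1\subsetneq D_2$, then $\rho_{D_1}>\rho_{D_2}$ on $D_1$. If $D_1=D_2\setminus\{a\}$ for a point $a\in D_2$, then moreover $\rho_{D_1}/\rho_{D_2}\to\infty$ at $a$.
\end{itemize}
For a metric $\rho$ we write $\|Df(z)\|_\rho$ for the norm of the derivative with respect to $\rho$ at $z$ and $f(z)$.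

\paragraph{Topology.} A \emph{continuum} is a nonempty compact connected metric space; a \emph{Peano continuum} is a locally connected one. It suffices for local connectivity that every point has arbitrarily small connected neighborhoods, not necessarily open (connectedness im kleinen at every point). Peano continua are path connected and, by Hahn--Mazurkiewicz, they are the continuous images of $[0,1]$ in Hausdorff spaces; so Hausdorff continuous images of Peano continua are Peano continua.

A compact set $K\subset\widehat{\mathbb C}$ is connected if and only if all components of $\widehat{\mathbb C}\setminus K$ are simply connected; a component that is not simply connected contains a Jordan curve with points of $K$ on both sides. A domain $A\subset\mathbb C$ is simply connected if and only if it contains the interior of each Jordan curve in $A$. The boundary of a simply connected domain is connected. Finally, Carath\'eodory's theorem: if $A\subset\widehat{\mathbb C}$ is a simply connected hyperbolic domain with locally connected boundary, then a Riemann map $\psi:\mathbb D\to A$ extends continuously to $\overline{\mathbb D}$, with $\psi(\partial\mathbb D)=\partial A$. By the reflection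 principle the extension is not constant on any arc of $\partial\mathbb D$.

\medskip
\emph{In Sections \ref{sec:absorb}--\ref{sec:limit} we assume that $\widehat{\mathcal J}$ is connected.} So every Fatou component is a simply connected domain in $\mathbb C$, and it is hyperbolic because $\widehat{\mathcal J}$ is infinite.

\section{An absorbing neighborhood of the postsingular set}\label{sec:absorb}

The set $P$ itself may be complicated. We replace it by a finite union of discs that $f$ maps strictly into itself, with a second layer of discs around it: homotopies will live off the inner discs, and $K_0$ is the complement of the interiors of the outer ones.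

\begin{proposition}\label{prop:N}
Let $U_1,\dots,U_m$ be the Fatou components that meet $P$; then $1\le m<\infty$. There are closed Jordan discs $B_i\subset\operatorname{int}B_i'$, $B_i'\subset U_i$, with analytic boundaries, such that $N=\bigcup_iB_i$ and $N'=\bigcup_iB'_i$ satisfy
\[
P\subset\operatorname{int}N,\qquad N\subset\operatorname{int}N',\qquad f(N')\subset\operatorname{int}N .
\]
Moreover $\operatorname{int}B'_i=\{|\phi_i|<\kappa_i\}$ for a Riemann map $\phi_i:U_i\to\mathbb D$ and some $\kappa_i<1$.
\end{proposition}

\begin{proof}
Compactness of $P\subset\mathcal F$ gives $m<\infty$, and $P\ne\emptyset$ gives $m\ge1$. Since $f(P)\subset P$, there is a self-map $\tau$ of $\{1,\dots,m\}$ with $f(U_i)\subset U_{\tau(i)}$. We look for the discs among hyperbolic balls. If $f$ maps centers to centers, Schwarz--Pick makes such balls weakly invariant; the task is to find such centers in the cycles of $\tau$ and then to gain strictness.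

\emph{Centers.} Let $U_0\to U_1\to\dots\to U_{p-1}\to U_0$ (relabeled) be a cycle of $\tau$ and $g=f^p:U_0\to U_0$. The nonempty compact set $Q=P\cap U_0$ satisfies $g(Q)\subset Q$. If $g$ is not an automorphism of $U_0$, it strictly decreases $d_{U_0}$ on pairs of distinct points. Let $x$ minimize $d_{U_0}(x,g(x))$ over $Q$. If $x\ne g(x)$, the point $g(x)\in Q$ would give a smaller value; so $g(x)=x$. If $g$ is an automorphism, it has an orbit in the compact set $Q\subset U_0$, so it is neither parabolic nor hyperbolic; it is elliptic or the identity. In both cases $g$ has a fixed point $a_0\in U_0$. Take $c_i=f^i(a_0)$ as the center of $U_i$, $0\le i<p$; then $f(c_i)=c_{i+1}$ cyclically. For $U_i$ not periodic under $\tau$ choose any center $c_i\in U_i$.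

Let $B_i(r)$ be the closed $d_{U_i}$-ball of radius $r>0$ about $c_i$. In terms of the Riemann map $\phi_i:U_i\to\mathbb D$ with $\phi_i(c_i)=0$ it is a set $\{|\phi_i|\le\kappa\}$ with $0<\kappa<1$, a closed Jordan disc with analytic boundary. For periodic $i$, Schwarz--Pick gives $f(B_i(r))\subset B_{\tau(i)}(r)$.

\emph{Weak invariance.} First choose radii $r_i$ for the non-periodic $i$, in order of decreasing number of steps needed to reach a cycle, such that $\operatorname{int}B_i(r_i)$ contains the compact sets $P\cap U_i$ and $f(B_j(r_j))$ for all $j$ with $\tau(j)=i$. Then choose $R_*$ such that for every periodic $i$ and every $r>R_*$ the set $\operatorname{int}B_i(r)$ contains $P\cap U_i$ and $f(B_j(r_j))$ for all non-periodic $j$ with $\tau(j)=i$. Fix $r>R_*$ and put $r_i=r$ for all periodic $i$. The set $N^0=\bigcup_iB_i(r_i)$ satisfies $P\subset N^0$ and $f(N^0)\subset N^0$.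

\emph{No return map is an automorphism.} The idea is that an automorphism would have invariant curves outside $N^0$, where $f$ is expanding. Let $W^0=\widehat{\mathbb C}\setminus N^0$. It is connected, being the complement of finitely many disjoint closed discs; it is hyperbolic and contains $\infty$. As $P\subset N^0$, the map $f:f^{-1}(W^0)\to W^0$ is a covering, and $f(N^0)\subset N^0$ implies $f^{-1}(W^0)\subset W^0\setminus\{\infty\}$. Suppose that for some cycle $g=f^p|_{U_0}$ is an automorphism. Along the orbit of a point of $U_0$ through the cycle, the norms of $Df$ with respect to the metrics of $U_i$ and $U_{i+1}$ are at most $1$ and have product $1$. So all of them are $1$, and by Schwarz--Pick each $f:U_i\to U_{i+1}$ in the cycle is a conformal isomorphism. Fix $r'>r$ and let $T=\bigcup_i\partial B_i(r')$, the union over the cycle. Then $T$ is a compact subset of $W^0\setminus\{\infty\}$ with $f(T)=T$; so $T\subset f^{-1}(W^0)$. Since $f$ is a local isometry from $\rho_{f^{-1}(W^0)}$ to $\rho_{W^0}$, we have on $T$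
\[
\|Df\|_{\rho_{W^0}}=\frac{\rho_{f^{-1}(W^0)}}{\rho_{W^0}}\ \ge\ \frac{\rho_{W^0\setminus\{\infty\}}}{\rho_{W^0}}\ \ge\ \Lambda_0
\]
for a constant $\Lambda_0>1$, by compactness of $T$. Hence $\|Dg^n\|_{\rho_{W^0}}\ge\Lambda_0^{pn}\to\infty$ on $T\cap U_0$. But $\|Dg^n\|_{\rho_{U_0}}=1$, and $\rho_{U_0}$ and $\rho_{W^0}$ are comparable on the compact $g$-invariant set $T\cap U_0$. This is a contradiction.

\emph{Strict invariance.} So in each cycle some map $f:U_i\to U_{i+1}$ is not an isomorphism; index the cycle so that it is $f:U_{p-1}\to U_0$. This map strictly decreases the distance to the centers, so by compactness $f(B_{p-1}(r))\subset B_0(s)$ for some $s<r$. Redefine the radii in this cycle so that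
\[
\max(s,R_*)<r_0<r_1<\dots<r_{p-1}=r .
\]
Then $f(B_i(r_i))\subset B_{i+1}(r_i)\subset\operatorname{int}B_{i+1}(r_{i+1})$ for $i<p-1$, and $f(B_{p-1}(r_{p-1}))\subset B_0(s)\subset\operatorname{int}B_0(r_0)$. Do this in every cycle and put $B_i=B_i(r_i)$, $N=\bigcup_iB_i$. All radii of periodic components still exceed $R_*$, so $P\subset\operatorname{int}N$ and $f(N)\subset\operatorname{int}N$. By compactness there is $\eta>0$ such that $B_i'=B_i(r_i+\eta)$ and $N'=\bigcup_iB_i'$ satisfy $f(N')\subset\operatorname{int}N$.
\end{proof}

\section{Expansion and the approximating sets}\label{sec:nest}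

Let
\[
W=\widehat{\mathbb C}\setminus N,\qquad W^-=W\setminus\{\infty\},\qquad W_1=f^{-1}(W)\subset\mathbb C .
\]
The set $W$ is a hyperbolic domain containing $\widehat{\mathcal J}$; it is connected because $N$ consists of finitely many disjoint closed discs. As $\overline{\mathrm{sing}(f^{-1})}\subset P\subset N$, the map $f:W_1\to W$ is a covering. This is where $\infty\notin P$ is essential: $f$ is a covering also over the neighborhood $W$ of $\infty$.

\begin{lemma}\label{lem:exp}
$W_1\subset W^-$, the closure $\overline{W_1}$ is a compact subset of $W$, and there is $\Lambda>1$ with
\begin{equation}\label{eq:exp}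
\|Df(z)\|_{\rho_W}=\frac{\rho_{W_1}(z)}{\rho_W(z)}\ \ge\ \Lambda\qquad(z\in W_1).
\end{equation}
\end{lemma}

\begin{proof}
Since $f(N)\subset N$, $W_1$ is disjoint from $N$, and $W_1\subset\mathbb C$. By continuity of $f$, $\overline{W_1}\subset f^{-1}(\widehat{\mathbb C}\setminus\operatorname{int}N)\cup\{\infty\}$, which is disjoint from $N$ because $f(N)\subset\operatorname{int}N$ and $\infty\notin N$. The function $q=\rho_{W^-}/\rho_W$ is continuous and $>1$ on $W^-$ and tends to $\infty$ at the puncture $\infty$. As $\overline{W_1}$ is compact in $W$, $\Lambda:=\inf q|_{\overline{W_1}\setminus\{\infty\}}>1$. The equality in \eqref{eq:exp} holds because the covering $f$ is a local isometry from $\rho_{W_1}$ to $\rho_W$, and $\rho_{W_1}\ge\rho_{W^-}=q\rho_W$ on $W_1$.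
\end{proof}

Although $W_1$ accumulates at $\infty$, the expansion is uniform, and even becomes infinite there: passing from $W$ to $W_1$ removes the point $\infty$.

Now put
\[
K_0=\widehat{\mathbb C}\setminus\operatorname{int}N'\subset W,\qquad K_{n+1}=f^{-1}(K_n)\cup\{\infty\}\quad(n\ge0).
\]

\begin{lemma}\label{lem:nest}
The sets $K_n$ are compact, $K_1\subset\operatorname{int}K_0$, $K_{n+1}\subset K_n$, and $\bigcap_nK_n=\widehat{\mathcal J}$.
\end{lemma}

\begin{proof}
Since $f^{-1}(K_n)$ is closed in $\mathbb C$, $K_{n+1}$ is compact. From $f(N')\subset\operatorname{int}N'$ and $\infty\notin N'$ we get $K_1\cap N'=\emptyset$, so $K_1\subset\widehat{\mathbb C}\setminus N'=\operatorname{int}K_0$; taking preimages gives $K_{n+1}\subset K_n$ by induction. As $\widehat{\mathcal J}\subset K_0$ and $\widehat{\mathcal J}\setminus\{\infty\}\subset f^{-1}(\widehat{\mathcal J})$, also $\widehat{\mathcal J}\subset K_n$ for all $n$.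

Conversely, let $z\in\mathcal F$; no iterate of $z$ is $\infty$. Suppose that $f^n(z)\in W$ for all $n\ge0$. Then $f^n(z)\in W_1$ for all $n$, and \eqref{eq:exp} gives $\|Df^n(z)\|_{\rho_W}\ge\Lambda^n$. Since $\rho_W$ is comparable to the spherical metric on the compact set $\overline{W_1}\subset W$, the spherical derivatives of $f^n$ at $z$ tend to $\infty$, contradicting normality by Marty's criterion. So $f^n(z)\in N$ for some $n$. If $z$ were in $K_n$, then, as no iterate is $\infty$, we would get $f^n(z)\in K_0$, which is disjoint from $N$. Hence $z\notin K_n$.
\end{proof}

\section{The set $K_1$}\label{sec:K1}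

The set $K_0$ is a sphere with $m$ holes. Its preimage $K_1$ looks like a surface with boundary near finite points, but at $\infty$ infinitely many pieces of it may come together. The following lemma says that a single bad point does no harm to a continuum.

\begin{lemma}\label{lem:onepoint}
Let $K\subset\widehat{\mathbb C}$ be a continuum such that every point of $K\cap\mathbb C$ has arbitrarily small connected neighborhoods in $K$. Then $K$ is locally connected.
\end{lemma}

\begin{proof}
We may assume $\infty\in K\ne\{\infty\}$. It suffices to find arbitrarily small connected neighborhoods of $\infty$ in $K$. Let $0<R<R_1<R_2$ with $K\cap\{|z|<R\}\ne\emptyset$; $R$ may be arbitrarily large. Let $X=K\cap(\{|z|\ge R\}\cup\{\infty\})$, a compact set.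

\emph{Every component $D$ of $X$ meets $\{|z|=R\}$.} Otherwise, since in a compact metric space a component is the intersection of the open and closed sets containing it, and by compactness of $X\cap\{|z|=R\}$, some open and closed subset $O\supset D$ of $X$ misses $\{|z|=R\}$. Then $O$ is open and closed in $K$, nonempty and $\ne K$, a contradiction.

Hence every component of $X$ that contains $\infty$ or a point with $|z|\ge R_2$ meets $\{|z|=R_1\}$. By assumption each point of the compact set $K\cap\{|z|=R_1\}$ has a connected neighborhood in $K$ contained in $\{R<|z|<R_2\}$. Finitely many of these cover $K\cap\{|z|=R_1\}$, and each lies in one component of $X$. So only finitely many components of $X$ contain $\infty$ or points with $|z|\ge R_2$. Those that do not contain $\infty$ are closed, hence bounded in $\mathbb C$. So the component of $X$ containing $\infty$ contains $K\cap\{|z|>R_3\}$ for some $R_3$; it is a connected neighborhood of $\infty$ in $K$ contained in $\{|z|\ge R\}\cup\{\infty\}$. As $R$ was arbitrary, the lemma follows.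
\end{proof}

\begin{lemma}\label{lem:K1}
\begin{enumerate}
\item[(i)] Every component $A$ of $\widehat{\mathbb C}\setminus K_1$ is a simply connected hyperbolic domain in $\mathbb C$, and $A\cap N$ is either empty or equal to exactly one of the discs $B_j$.
\item[(ii)] $K_1$ is a Peano continuum.
\item[(iii)] For each $A$ as in (i), $\partial A$ is a Peano continuum contained in $K_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\widehat{\mathbb C}\setminus K_1=f^{-1}(\operatorname{int}N')$. So $A$ is a component of $f^{-1}(\operatorname{int}B'_i)$ for some $i$, and it lies in a Fatou component $V\subset\mathbb C$ with $f(V)\subset U_i$. Let $\gamma\subset A$ be a Jordan curve with interior $\Delta$. Since $V$ is simply connected, $\Delta\subset V$. Recall $\operatorname{int}B'_i=\{|\phi_i|<\kappa_i\}$. The function $\phi_i\circ f$ is holomorphic on $V$ and has modulus $<\kappa_i$ on $\gamma$, hence on $\Delta$ by the maximum principle. So $\Delta\subset f^{-1}(\operatorname{int}B_i')$, and $\Delta\subset A$ because $\Delta\cup\gamma$ is connected. Thus $A$ is simply connected. It is hyperbolic because it lies in $V$.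

Each $B_j$ is a connected subset of $f^{-1}(\operatorname{int}N')$, so it lies in one component of $\widehat{\mathbb C}\setminus K_1$: it is contained in $A$ or disjoint from $A$. As $A$ lies in one Fatou component and different $B_j$ lie in different ones, at most one $B_j$ meets $A$.

(ii) By (i), $K_1$ is connected. By Lemma~\ref{lem:onepoint} we only need small connected neighborhoods at points $z_0\in K_1\cap\mathbb C$. If $f(z_0)\in\operatorname{int}K_0$, then $z_0\in\operatorname{int}K_1$. Otherwise $f(z_0)\in\partial N'$; the critical values of $f$ lie in $\operatorname{int}N$, so $f$ is biholomorphic near $z_0$, and $K_1$ is, near $z_0$, the preimage of a topological half-disc under a local homeomorphism.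

(iii) Since $A$ is a component of the open set $\widehat{\mathbb C}\setminus K_1$, $\partial A\subset K_1$. As $A$ is simply connected, $\partial A$ is connected. Let $z_0\in\partial A\cap\mathbb C$, with $A$ a component of $f^{-1}(\operatorname{int}B_i')$. Then $f(z_0)$ is in $K_0$ and in $B_i'$, so $f(z_0)\in\partial B'_i$. As in (ii), $z_0$ has small neighborhoods $\Omega$ in which $f^{-1}(\operatorname{int}B_i')$ is an open half-disc. It meets $A$ and is connected, so it equals $A\cap\Omega$, and $\partial A\cap\Omega$ is the arc $f^{-1}(\partial B'_i)\cap\Omega$. By Lemma~\ref{lem:onepoint}, $\partial A$ is locally connected.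
\end{proof}

Connectivity of $\widehat{\mathcal J}$ has now been used three times: it made the components of $N$ discs, it thereby made $W$ connected, and it made $K_1$ connected. The last fails in Example~\ref{ex:cantor}. There, for every closed Jordan disc $N'\subset\mathbb C$ with $P(f)\subset\operatorname{int}N'$, the set $f^{-1}(\widehat{\mathbb C}\setminus\operatorname{int}N')$ is the preimage under $z\mapsto e^{2iz}$ of a closed Jordan disc that contains $-1$ but not $0$ or $\infty$ (these correspond to the values $\pm\lambda i\in P(f)$). So it is a union of disjoint closed discs, one about each pole, and the analog of $K_1$ is disconnected.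

\section{The first map}\label{sec:first}

We need a map $K_0\to K_1$ that is homotopic to the inclusion in $W$. Since $K_0$ retracts onto a graph, it is enough to push loops into $K_1$ without crossing $N$. Fix a base point
\[
b\in f^{-1}(\operatorname{int}K_0)\subset\operatorname{int}K_1\subset\operatorname{int}K_0,\qquad b\in\mathbb C,
\]
which exists because $f(\mathbb C)$ is dense in $\widehat{\mathbb C}$.

\begin{lemma}\label{lem:loops}
Every loop in $W$ based at $b$ is homotopic in $W$, rel endpoints, to a loop in $K_1$.
\end{lemma}

The loop leaves $K_1$ through a component $A$ of the complement and comes back. We want to push such an excursion to $\partial A$. One has to choose a path in $\partial A$ that is correct up to homotopy in $W$, and $\partial A$ may consist of infinitely many curves meeting at $\infty$; the boundary values of the Riemann map organize this.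

\begin{proof}
The set $\Gamma=f^{-1}(\partial N')$ is a closed real-analytic $1$-dimensional submanifold of $\mathbb C$, since $f$ is locally biholomorphic along it, and $b\notin\Gamma$. After a homotopy rel endpoints in $W$, the loop is a smooth path $\gamma:[0,1]\to W\setminus\{\infty\}$ transversal to $\Gamma$. So $\gamma^{-1}(\Gamma)$ is finite and does not contain $0$ or $1$. It divides $[0,1]$ into finitely many intervals, on whose interiors $\gamma$ lies either in $f^{-1}(\operatorname{int}K_0)\subset K_1$ or in one component $A$ of $\widehat{\mathbb C}\setminus K_1=f^{-1}(\operatorname{int}N')$. Let $[s,t]$ be an interval of the second kind. It is neither the first nor the last, because $b\in f^{-1}(\operatorname{int}K_0)$; so $\gamma(s),\gamma(t)\in\Gamma$, and hence $\gamma(s),\gamma(t)\in\partial A\subset K_1\subset W$.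

By Lemma~\ref{lem:K1} and Carath\'eodory's theorem a Riemann map $\psi:\mathbb D\to A$ extends continuously to $\overline{\mathbb D}$ with $\psi(\partial\mathbb D)=\partial A$. The path $\psi^{-1}\circ\gamma$ on $(s,t)$ leaves every compact subset of $\mathbb D$ as its parameter tends to $s$, so its cluster set at $s$ is a connected compact subset of $\partial\mathbb D$. On it $\psi$ has the constant value $\gamma(s)$, so it contains no arc and is a single point. The same holds at $t$. Hence $\gamma|_{[s,t]}=\psi\circ\eta$ for a path $\eta$ in $\overline{\mathbb D}$ with endpoints on $\partial\mathbb D$.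

\emph{Case $A\cap N=\emptyset$.} Then $\overline A=A\cup\partial A\subset W$. In the convex set $\overline{\mathbb D}$, $\eta$ is homotopic rel endpoints to a path in $\partial\mathbb D$. Composing this homotopy with $\psi$, we see that $\gamma|_{[s,t]}$ is homotopic in $W$ rel endpoints to a path in $\partial A\subset K_1$.

\emph{Case $A\cap N\ne\emptyset$.} Then $A\cap N=B_j$ for one $j$. The set $E=\psi^{-1}(B_j)$ is a closed Jordan disc in $\mathbb D$, and $\eta$ avoids $E$ because $\gamma$ lies in $W$. By the Schoenflies theorem $\overline{\mathbb D}\setminus E$ is homeomorphic to $\{\frac12<|z|\le1\}$ with $\partial\mathbb D$ corresponding to $\{|z|=1\}$. So it deformation retracts onto $\partial\mathbb D$ keeping $\partial\mathbb D$ fixed. Applying the deformation to $\eta$ and composing with $\psi$ gives a homotopy rel endpoints in $\overline A\setminus N\subset W$ from $\gamma|_{[s,t]}$ to a path in $\partial A\subset K_1$.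

Doing this on all intervals of the second kind proves the lemma.
\end{proof}

\begin{proposition}\label{prop:h0}
There are a continuous surjection $h_0:K_0\to K_1$, a number $L<\infty$, and a continuous map $H_0:[0,1]\times K_0\to W$ with $H_0(0,x)=x$, $H_0(1,x)=h_0(x)$, all of whose tracks $t\mapsto H_0(t,x)$ are smooth with $\rho_W$-length at most $L$.
\end{proposition}

\begin{proof}
\emph{Retraction onto a graph.} $K_0$ is a compact connected surface with nonempty boundary. Triangulate it with $b$ as a vertex. As long as a triangle remains, some edge lies in exactly one remaining triangle. Indeed, otherwise every edge of a remaining triangle lies in two remaining triangles; the set of remaining triangles is then closed under adjacency across edges, so by connectedness of the surface all triangles remain. But an edge in $\partial K_0$ lies in only one triangle, a contradiction. Collapse the triangle through such a free edge, that is, remove the open triangle and the open edge. This is a strong deformation retraction onto what remains, and no vertex is removed. After finitely many steps we obtain a finite connected graph $G\ni b$ in $K_0$ and a retraction $\mathbf r:K_0\to G$ homotopic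 to $\mathrm{id}_{K_0}$ in $K_0$.

\emph{A map $g:K_0\to K_1$ homotopic to the inclusion.} Let $T$ be a maximal tree of $G$. It contracts in itself to $b$, so by the homotopy extension property of $(G,T)$ the inclusion $G\to K_0$ is homotopic in $K_0$ to a map $j$ with $j(T)=\{b\}$. On each edge of $G$ outside $T$, $j$ is a loop at $b$ in $K_0\subset W$. By Lemma~\ref{lem:loops} these loops are homotopic in $W$ rel endpoints to loops in $K_1$. The homotopies fit together, constant on $T$, and give $j\simeq g_0$ in $W$ for a map $g_0:G\to K_1$. Put $g=g_0\circ\mathbf r$. In $W$ we have
$\mathrm{incl}\simeq\mathrm{incl}\circ\mathbf r\simeq j\circ\mathbf r\simeq g$.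

\emph{Making it surjective.} Choose $\varpi\in\mathbb C$ and $\epsilon>0$ with $\{|x-\varpi|\le2\epsilon\}\subset\operatorname{int}K_0$, and let $\Delta=\{|x-\varpi|\le\epsilon\}$. Let $c:K_0\to K_0$ be the identity off $\{|x-\varpi|<2\epsilon\}$, the constant $\varpi$ on $\Delta$, and $c(\varpi+ue^{i\theta})=\varpi+2(u-\epsilon)e^{i\theta}$ for $\epsilon\le u\le2\epsilon$. Then $c\simeq\mathrm{id}$ in $K_0$, by linear interpolation in the disc. By Lemma~\ref{lem:K1}(ii) there is a continuous surjection $e:[0,1]\to K_1$, and since $K_1$ is path connected we may take $e(0)=g(\varpi)$. Define
\[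
h_0=g\circ c\ \text{ on }K_0\setminus\Delta,\qquad h_0(x)=e\bigl(1-|x-\varpi|/\epsilon\bigr)\ \text{ on }\Delta .
\]
On $\partial\Delta$ both formulas give $g(\varpi)$, so $h_0$ is a continuous surjection onto $K_1$. It is homotopic to $g\circ c$ in $K_1$, via $e\bigl(t(1-|x-\varpi|/\epsilon)\bigr)$ on $\Delta$ and constantly elsewhere. So in $W$, $h_0\simeq g\circ c\simeq g\simeq\mathrm{incl}$.

\emph{Geodesic tracks.} Let $F:[0,1]\times K_0\to W$ be a homotopy from the inclusion to $h_0$, and let $\pi:\mathbb D\to W$ be a universal covering. Each point of $K_0$ has a contractible open neighborhood $V$ in $K_0$, and $F|_{[0,1]\times V}$ lifts to a continuous map $\widetilde F:[0,1]\times V\to\mathbb D$. For $x\in V$ let $\widetilde H(\cdot,x)$ be the hyperbolic geodesic segment from $\widetilde F(0,x)$ to $\widetilde F(1,x)$, parametrized proportionally to arc length; it depends continuously on its endpoints. Put $H_0=\pi\circ\widetilde H$ on $[0,1]\times V$. Two lifts of the same track differ by a deck transformation, which is an isometry of $\mathbb D$, so $H_0(\cdot,x)$ does not depend on the lift, and the local definitions fit together. The length of the track of $x$ is $d_{\mathbb D}(\widetilde F(0,x),\widetilde F(1,x))$,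 a continuous function on the compact set $K_0$; let $L$ be its maximum.
\end{proof}

\section{Lifting and the limit}\label{sec:limit}

\begin{proposition}\label{prop:lift}
For each $n\ge0$ there are a continuous surjection $h_n:K_n\to K_{n+1}$ and a continuous map $H_n:[0,1]\times K_n\to W$ with $H_n(0,\cdot)=\mathrm{id}$ and $H_n(1,\cdot)=h_n$, all of whose tracks are smooth with $\rho_W$-length at most $L\Lambda^{-n}$.
\end{proposition}

\begin{proof}
For $n=0$ this is Proposition~\ref{prop:h0}. Given $H_n$, let $z\in f^{-1}(K_n)\subset W_1$, and let $H_{n+1}(\cdot,z)$ be the lift under the covering $f:W_1\to W$ of the path $H_n(\cdot,f(z))$ with initial point $z$. Put $H_{n+1}(t,\infty)=\infty$. The values lie in $W_1\cup\{\infty\}\subset W$, and the tracks are smooth because $f$ is locally biholomorphic on $W_1$.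

\emph{Continuity.} On $[0,1]\times f^{-1}(K_n)$ this is the homotopy lifting property. For continuity at the points $(t,\infty)$ we must show that $H_{n+1}(t,z)\to\infty$ uniformly in $t$ as $z\to\infty$. The track of $z$ lies in $W_1\subset W^-$, and its $\rho_{W_1}$-length equals the $\rho_W$-length of the track of $f(z)$, which is at most $L$. As $\rho_{W^-}\le\rho_{W_1}$ on $W_1$,
\[
d_{W^-}\bigl(z,H_{n+1}(t,z)\bigr)\le L .
\]
Suppose that $z_k\to\infty$ but $w_k=H_{n+1}(t_k,z_k)\not\to\infty$. The points $w_k$ lie in $W_1$, so a subsequence converges to some $w\in\overline{W_1}\setminus\{\infty\}\subset W^-$. Along it $d_{W^-}(z_k,w)\le L+1$ for large $k$. Closed balls of the complete metric $d_{W^-}$ are compact in $W^-$, so this contradicts $z_k\to\infty$.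

\emph{Lengths.} By \eqref{eq:exp}, the $\rho_W$-length of the track of $z$ under $H_{n+1}$ is at most $\Lambda^{-1}$ times the $\rho_W$-length of the track of $f(z)$ under $H_n$; so it is at most $L\Lambda^{-(n+1)}$. The track of $\infty$ is constant.

\emph{Image.} Put $h_{n+1}=H_{n+1}(1,\cdot)$. For $z\in f^{-1}(K_n)$ we have $f(h_{n+1}(z))=h_n(f(z))\in K_{n+1}$, so $h_{n+1}(z)\in K_{n+2}$; and $h_{n+1}(\infty)=\infty\in K_{n+2}$.

\emph{Surjectivity.} The point $\infty$ is attained. If $w\in f^{-1}(K_{n+1})$, choose $x\in K_n$ with $h_n(x)=f(w)$. Lift the reversed track of $x$ under $H_n$, which starts at $f(w)$ and ends at $x$, with initial point $w$. The lift ends at some $z\in f^{-1}(x)\subset f^{-1}(K_n)$, and by uniqueness of lifts its reverse is $H_{n+1}(\cdot,z)$. So $h_{n+1}(z)=w$.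
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\varphi_n=h_{n-1}\circ\dots\circ h_0:K_0\to K_n$, a continuous surjection. For $x\in K_0$,
\[
d_W(\varphi_{n+1}(x),\varphi_n(x))=d_W\bigl(h_n(\varphi_n(x)),\varphi_n(x)\bigr)\le L\Lambda^{-n} .
\]
Since $d_W$ is complete, the $\varphi_n$ converge uniformly with respect to $d_W$ to a continuous map $\varphi$, which takes values in the compact set $K_0$. As $\varphi_k(x)\in K_k\subset K_n$ for $k\ge n$, we get $\varphi(K_0)\subset\bigcap_nK_n=\widehat{\mathcal J}$ by Lemma~\ref{lem:nest}. Conversely, let $y\in\widehat{\mathcal J}$. For each $n$ we have $y\in K_n$, so there is $x_n\in K_0$ with $\varphi_n(x_n)=y$. Along a subsequence $x_n\to x$, and uniform convergence gives $\varphi(x)=y$. Hence $\varphi(K_0)=\widehat{\mathcal J}$.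

The set $K_0$ is a compact connected bordered planar surface, in particular a Peano continuum, so its image $\widehat{\mathcal J}$ is a Peano continuum. Open subsets of locally connected spaces are locally connected, which gives the statement on $\mathcal J_f$.
\end{proof}

\section{Connectivity versus local connectivity}\label{sec:B}

We now drop the assumption that $\widehat{\mathcal J}$ is connected and prove Theorem~\ref{thm:B}. The step that is left after Theorem~\ref{thm:A} is to exclude a finite number $k\ge2$ of components. The idea is that a curve in $\mathcal F$ separating $\widehat{\mathcal J}$ becomes small under iteration, hence stops separating; at the moment when it stops, a proper part of $\widehat{\mathcal J}$ is mapped onto all of $\widehat{\mathcal J}$, so that this part alone has at least $k$ components. The first lemma provides the shrinking. It uses $P\cap\widehat{\mathcal J}=\emptyset$ to exclude rotation domains; Section~\ref{sec:absorb} is not available because Fatou components need not be simply connected.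

\begin{lemma}\label{lem:const}
Let $U$ be a Fatou component and suppose $f^{n_k}|_U\to g$ locally uniformly with $n_k\to\infty$. Then $g$ is constant.
\end{lemma}

\begin{proof}
Suppose $g$ is nonconstant. Passing to a subsequence, we may assume that $m_k=n_{k+1}-n_k$ is positive and $m_k\to\infty$. If $g(u)\in\widehat{\mathcal J}$ for some $u\in U$, then by Hurwitz $f^{n_k}$ would take the value $g(u)$ on $U$ for large $k$, but $f^{n_k}(U)\subset\mathcal F$. So $g(U)$ lies in a Fatou component $V$, and $f^{n_k}(U)\subset V$ for large $k$. Hence $f^{m_k}(V)\subset V$ for large $k$, and $V$ is periodic, say of period $p$; each such $m_k$ is a multiple of $p$. Along a further subsequence of the indices $k$, $f^{m_k}|_V\to G$ locally uniformly. Letting $k\to\infty$ in $f^{m_k}\circ f^{n_k}=f^{n_{k+1}}$ gives $G\circ g=g$. So $G$ is the identity on the open set $g(U)$, hence on $V$.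

By the classification of periodic components \cite[Theorem 6]{Bergweiler}, $V$ is an attracting domain, a Leau domain, a Siegel disc, a Herman ring, or a Baker domain. In attracting, Leau and Baker domains the iterates $f^{pn}|_V$ converge to a constant, so $V$ is a Siegel disc or a Herman ring. Then, by \cite[Theorem 7]{Bergweiler}, $\partial V$ is contained in the closure of the forward orbits of $\mathrm{sing}(f^{-1})$, i.e.\ $\partial V\subset P$. But $\emptyset\ne\partial V\subset\widehat{\mathcal J}$, which contradicts $P\cap\widehat{\mathcal J}=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]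
(a)$\Leftrightarrow$(d) is the topological criterion recalled in Section~\ref{sec:facts}. (a)$\Rightarrow$(b) is Theorem~\ref{thm:A}. (b)$\Rightarrow$(c): the components of a locally connected space are open, so a compact one has finitely many.

(c)$\Rightarrow$(a): Suppose $\widehat{\mathcal J}$ has exactly $k$ components with $2\le k<\infty$. Each of them is open and closed in $\widehat{\mathcal J}$, and it is not a point since $\widehat{\mathcal J}$ is perfect. Let $\delta>0$ be the minimum of their spherical diameters. Say that a compact connected set $X\subset\mathcal F$ \emph{separates} if at least two components of $\widehat{\mathbb C}\setminus X$ meet $\widehat{\mathcal J}$.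

\emph{A separating set is not small.} Suppose a separating $X$ lies in a closed spherical disc $D$ of radius $\eta<\pi/2$. The connected set $\widehat{\mathbb C}\setminus D$ lies in one component of $\widehat{\mathbb C}\setminus X$. So some other component of $\widehat{\mathbb C}\setminus X$ that meets $\widehat{\mathcal J}$ lies in $D$. It contains a whole component of $\widehat{\mathcal J}$, because $X\cap\widehat{\mathcal J}=\emptyset$. So $\delta\le2\eta$.

\emph{The moment when a curve stops separating.} As $\widehat{\mathcal J}$ is disconnected, some Jordan curve $\gamma\subset\mathcal F$ separates, by the criterion in Section~\ref{sec:facts}. By normality and Lemma~\ref{lem:const}, a subsequence of $f^n|_\gamma$ converges uniformly to a constant. So $f^n(\gamma)$ lies in arbitrarily small spherical discs for suitable $n$, and by the previous paragraph some $f^n(\gamma)$ does not separate. Let $n\ge1$ be the first such index and $X=f^{n-1}(\gamma)$. Then $X$ is a compact connected subset of $\mathcal F\subset\mathbb C$ that separates, while $f(X)\subset\mathcal F$ does not. So a single component $Y$ of $\widehat{\mathbb C}\setminus f(X)$ contains $\widehat{\mathcal J}$.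

Since $X$ separates, there is a component $Q$ of $\widehat{\mathbb C}\setminus X$ meeting $\widehat{\mathcal J}$ with $\infty\notin Q$. As $\infty\notin X$, $Q$ is a bounded subset of $\mathbb C$, and $\partial Q\subset X$. Put $E=\widehat{\mathcal J}\cap Q$. This set is nonempty and, because $\partial Q\cap\widehat{\mathcal J}=\emptyset$, open and closed in $\widehat{\mathcal J}$; and $\infty\notin E$. Let $Q'=Q\cap f^{-1}(Y)$; then $E\subset Q'$, since $f(E)\subset\widehat{\mathcal J}\subset Y$.

\emph{$f$ maps $E$ onto $\widehat{\mathcal J}$.} First, $f:Q'\to Y$ is proper. Otherwise there are points $z_j\in Q'$ with $f(z_j)$ in a compact subset of $Y$ that converge to some $z\in\partial Q'\subset\overline Q\subset\mathbb C$; then $f(z)\in Y$. Since $f(\partial Q)\subset f(X)$ is disjoint from $Y$, $z\notin\partial Q$, so $z\in Q\cap f^{-1}(Y)=Q'$. This is impossible because $Q'$ is open. As $f:Q'\to Y$ is proper and open, $f(Q')$ is closed and open in the connected set $Y$, and $Q'\ne\emptyset$; so $f(Q')=Y$. For $z\in\mathbb C$ we have $f(z)\in\widehat{\mathcal J}\iff z\in\widehat{\mathcal J}$, so $Q'\cap f^{-1}(\widehat{\mathcal J})=E$ and $f(E)=\widehat{\mathcal J}$.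

\emph{Counting.} The preimages in $E$ of the $k$ components of $\widehat{\mathcal J}$ partition $E$ into $k$ nonempty sets that are open and closed in $E$, hence in $\widehat{\mathcal J}$. Together with $\widehat{\mathcal J}\setminus E\ni\infty$ we have $k+1$ disjoint nonempty open and closed subsets of $\widehat{\mathcal J}$, which therefore has at least $k+1$ components, a contradiction. This proves (c)$\Rightarrow$(a).

\emph{Final statements.} If (a)--(d) hold, $\widehat{\mathcal J}$ is a Peano continuum in $\widehat{\mathbb C}$. For a Peano continuum in the sphere, the boundary of each complementary component is a Peano continuum or a point \cite[VI.(2.2)]{Whyburn}, and for every $\varepsilon>0$ only finitely many complementary components have diameter $>\varepsilon$ \cite[VI.(4.4)]{Whyburn}. The components of $\widehat{\mathbb C}\setminus\widehat{\mathcal J}$ are the Fatou components, and they are simply connected and hyperbolic. So the Riemann maps extend by Carath\'eodory's theorem.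
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bergweiler} Bergweiler, \emph{Iteration of meromorphic functions}, Bull.\ AMS \textbf{29} (1993).
\bibitem{Whyburn} Whyburn, \emph{Analytic Topology}.
\bibitem{Zheng} Zheng Jian-Hua, \emph{Dynamics of Hyperbolic Meromorphic Functions}, arXiv:1209.1683 (2012).
\end{thebibliography}

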